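# Cayley maps for forms of $\mathrm{PGL}_m$ and odd configurations of points on the projective line

## 1. Which forms of $\mathrm{PGL}_m$ are Cayley groups

Throughout, $K$ is a field of characteristic $0$ and $\overline K$ an algebraic closure. Let $L=K(\sqrt d)$ be a quadratic field extension with conjugation $z\mapsto\bar z$, let $\mathbf U_m$ be the unitary $K$-group of the Hermitian form $\sum_{i=1}^m z_i\bar z_i$ on $L^m$, let $S=\{z\bar z=1\}$ be the norm-one torus of $L/K$, and let $\mathbf{PGU}_m(L/K)=\mathbf U_m/S$, the adjoint group of $\mathbf{SU}_m$.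

**Theorem A.** If $m\ge 5$ is odd, then $\mathbf{PGU}_m(L/K)$ is a Cayley $K$-group. In particular the $\mathbb R$-groups $\mathbf{PGU}_{2n+1}$ are Cayley for all $n\ge 2$.

**Theorem B.** Let $G$ be a $K$-form of $\mathrm{PGL}_m$, $m\ge2$.

1. If $G$ is an inner form, $G$ is Cayley.
2. If $G$ is an outer form and $m\ge5$ is odd, $G$ is Cayley.
3. If $G$ is an outer form and $m\ge4$ is even, $G$ is not stably Cayley.
4. If $G$ is an outer form and $m=3$, then $G\times\mathbb G_m$ is Cayley.

(For $m=2$ there are no outer forms.)

**Corollary C.** Let $p+q=m\ge2$. The real group $\mathbf{PGU}(p,q)$ is Cayley if and only if $m=2$ or $m\ge5$ is odd. It is stably Cayley if and only if $m=2$ or $m$ is odd.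

The case $L/K=\mathbb C/\mathbb R$ is the original question: $\mathbf{PGU}_m$ is then the adjoint group of the compact group $\mathbf{SU}_m$, and Borovoi and Dolgachev, in "Real reductive Cayley groups of rank 1 and 2" (arXiv:1212.1065, 2012), are the source of the question whether $\mathbf{PGU}_{2n+1}$ is Cayley for $n\ge2$. Two facts are given. Borovoi, Kunyavskiĭ, Lemire and Reichstein showed that $\mathbf{PGU}_{2n+1}$ is stably Cayley for all $n\ge1$; we shall reprove this in Section 4. And the $\mathbb R$-group $\mathbf{PGU}_3$ is *not* Cayley; we quote this and use it only for the case $m=3$ of Corollary C and for orientation. So among the groups $\mathbf{PGU}_{2n+1}$, $n\ge 1$, the group $\mathbf{PGU}_3$ is the only one that is not Cayley.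

## 2. Cayley maps, unitary groups, twisted forms

**Definition.** Let $G$ be a connected linear algebraic $K$-group. A *Cayley map* for $G$ is a $K$-birational isomorphism $G\dashrightarrow\mathrm{Lie}(G)$ that is $G$-equivariant, where $G$ acts on itself by conjugation and on $\mathrm{Lie}(G)$ by the adjoint representation. $G$ is *Cayley* if it has a Cayley map, and *stably Cayley* if $G\times\mathbb G_m^r$ is Cayley for some $r\ge0$.

So the question is whether one can linearize the group birationally, respecting conjugation, with a map defined over $K$.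

**Example (the split group).** Let $A=M_m(K)$, or more generally let $A$ be a central simple $K$-algebra of degree $m$, with reduced trace $\mathrm{Trd}$, and let $G=\mathrm{GL}_1(A)/\mathbb G_m$. This is the open subset of $\mathbb P(A)$ where the reduced norm is nonzero. Its Lie algebra is $A/K\cdot 1$. Since $\mathrm{Trd}(1)=m\ne0$ in $K$, this is identified equivariantly with the space $A^0$ of elements of reduced trace $0$. Consider
$$[a]\longmapsto \frac{m}{\mathrm{Trd}(a)}\,a-1 .\tag{1}$$
It is well defined on $\{\mathrm{Trd}\neq0\}\subset\mathbb P(A)$, its values have reduced trace $m-m=0$, and $b\mapsto[1+b]$ is an inverse, because $\mathrm{Trd}(1+b)=m\ne 0$. It commutes with conjugation because $\mathrm{Trd}$ does. So (1) is a Cayley map. The groups $\mathrm{GL}_1(A)/\mathbb G_m$ are precisely the inner forms of $\mathrm{PGL}_m$, so **Theorem B(1) is proved**.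

**The torus $S$.** As an algebraic group, $S(\overline K)=\{(s,s^{-1})\}\subset (L\otimes_K\overline K)^*=\overline K^*\times\overline K^*$. Hence $S$ becomes $\mathbb G_m$ over $L$, and the nontrivial element of $\mathrm{Gal}(L/K)$ acts on the character lattice $\mathbb Z$ by $-1$. The Lie algebra is $\mathrm{Lie}\,S=\{z+\bar z=0\}=K\sqrt d$. For $\mathbb C/\mathbb R$, $S$ is the circle.

**The unitary group.** Over $L$, projection to the first factor of $M_m(L\otimes L)=M_m(L)\times M_m(L)$ identifies $\mathbf U_m$ with $\mathrm{GL}_m$ and $S$ with the scalars; the conjugation of $L/K$ acts by $g\mapsto({}^t\sigma(g))^{-1}$, where $\sigma$ acts on the entries. Thus $G=\mathbf{PGU}_m(L/K)$ becomes $\mathrm{PGL}_m$ over $\overline K$. The image of the diagonal torus is a maximal torus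
$$T=S^m/S,\qquad \mathfrak t=\mathrm{Lie}\,T=(\mathrm{Lie}\,S)^m/\mathrm{Lie}\,S ,$$
with $S$ and $\mathrm{Lie}\,S$ embedded diagonally. The basis $\sqrt d$ of $\mathrm{Lie}\,S$ identifies $\mathfrak t$ with
$$V:=\mathbb G_a^m/\mathbb G_a .$$
Permutation matrices lie in $\mathbf U_m(K)$. They give elements $n_w\in N_G(T)(K)$ for $w\in S_m$, so the Weyl group $W=N_G(T)/T$ is the constant group $S_m$, permuting the coordinates of $T$ and of $V$; our convention is $(w\cdot t)_i=t_{w^{-1}(i)}$. The identification $\mathfrak t\cong V$ is $S_m$-equivariant.

**Forms.** A $K$-form of $\mathrm{PGL}_m$ is a $K$-group that becomes isomorphic to $\mathrm{PGL}_m$ over $\overline K$; forms are classified by $H^1(K,\mathrm{Aut}(\mathrm{PGL}_m))$. For $m=2$ every automorphism of $\mathrm{PGL}_m$ is inner. For $m\ge3$, $\mathrm{Out}(\mathrm{PGL}_m)=\mathbb Z/2$, generated by inverse transpose. A form thus has an invariant in $H^1(K,\mathbb Z/2)=\mathrm{Hom}(\mathrm{Gal}_K,\mathbb Z/2)$. The form is *inner* if the invariant is trivial and *outer* otherwise; in the outer case the kernel of the homomorphism cuts out a quadratic extension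 $L/K$. The formula $g\mapsto({}^t\sigma(g))^{-1}$ shows that for $m\ge3$ the group $\mathbf{PGU}_m(L/K)$ is an outer form with invariant $L$.

**Twisting.** If a group $\Gamma_0$ of automorphisms of a $K$-variety $Y$ is given, with Galois action, and $c$ is a $1$-cocycle of $\mathrm{Gal}_K$ in $\Gamma_0$, the twist ${}_cY$ has the same $\overline K$-points as $Y$ with the new Galois action $\gamma * y=c_\gamma(\gamma y)$. If $G$ is adjoint and $c\in Z^1(K,G)$ acts by conjugation, ${}_cG$ is an *inner twist* of $G$. Example: the twists of the variety $\mathbb A^m$ by homomorphisms $\mathrm{Gal}_K\to S_m$ are the Weil restrictions $R_{E/K}\mathbb G_a$, with $E$ étale of degree $m$; as varieties they are again $\mathbb A^m$.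

**Torsors.** A (left) torsor $Y\to B$ under an algebraic group $R$ is a faithfully flat $R$-invariant morphism such that $R\times Y\to Y\times_BY$, $(r,y)\mapsto(ry,y)$, is an isomorphism. We use three textbook consequences: $Y\to B$ is open; an $R$-invariant morphism from $Y$ factors uniquely through $B$; an $R$-stable open $O\subset Y$ is the preimage of its open image, and a torsor over it. Example: $H\to R\backslash H$ for a closed subgroup $R$ of an algebraic group $H$.

We write $Y\sim Y'$ for a $K$-birational isomorphism, and say $S_m$-equivariantly when it commutes with given actions of $S_m$. All varieties to which we apply the next lemma are geometrically irreducible.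

**Lemma 1.** Let $f:Y\dashrightarrow Y'$ be a $K$-birational isomorphism that is equivariant for an algebraic group (or finite group) acting on both sides. Then $f$ restricts to an isomorphism between stable dense open $K$-subsets of $Y$ and $Y'$.

*Proof.* Let $f'$ be the inverse and $D,D'$ the domains of definition of $f,f'$. The domain of definition over $\overline K$ is Galois-stable and the morphism on it is Galois-invariant, so it is the base change of the domain over $K$. For a $\overline K$-point $\gamma$ of the group, $\gamma^{-1}\circ f\circ\gamma=f$ as rational maps, so $\gamma D=D$; likewise $\gamma D'=D'$. Put $\Omega=f^{-1}(D')\subset D$ and $\Omega'=f'^{-1}(D)\subset D'$. On $\Omega$ the morphism $f'\circ f$ is defined and equals the identity, as it does generically. So for $x\in\Omega$ we have $f'(f(x))=x\in D$, that is, $f(x)\in\Omega'$. By symmetry $f'(\Omega')\subset\Omega$, and $f:\Omega\to\Omega'$, $f':\Omega'\to\Omega$ are mutually inverse. Both sets are stable. $\square$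

## 3. From Cayley maps to equivariant maps of the maximal torus

A Cayley map is determined by what it does on a maximal torus, and there only the finite group $S_m$ is left. The following lemma makes this precise.

**Lemma 2.** Let $G=\mathbf{PGU}_m(L/K)$ and $r\ge0$. Then $G\times\mathbb G_m^r$ is Cayley if and only if there is an $S_m$-equivariant $K$-birational isomorphism $T\times\mathbb G_m^r\dashrightarrow V\times\mathbb A^r$, with $S_m$ acting trivially on $\mathbb G_m^r$ and $\mathbb A^r$.

*Proof.* Put $H=G\times\mathbb G_m^r$, $T_H=T\times\mathbb G_m^r$, $\mathfrak h=\mathrm{Lie}\,H$, $\mathfrak t_H=\mathfrak t\times\mathbb A^r$. The factor $\mathbb G_m^r$ is central, so $H$-equivariance is the same as $G$-equivariance. We use repeatedly that in characteristic $0$ a dominant morphism of irreducible varieties that is injective on $\overline K$-points of a dense open subset is birational.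

**Step 1: extend from the torus to the group.** This step proves ($\Leftarrow$) by writing both $H$ and $\mathfrak h$ as induced from $T_H$ and $\mathfrak t_H$. By Lemma 1 let $\varphi:U\to U'$ be an $S_m$-equivariant isomorphism of stable dense open subsets of $T_H$ and $\mathfrak t_H$. The finite group $W=S_m$ acts on $(G/T)\times U$ from the right by
$$(gT,u)\cdot w=(gn_wT,\;w^{-1}u),$$
and in the same way on $(G/T)\times U'$. These varieties are quasi-projective, so the quotients by $W$ exist, and their $\overline K$-points are the $W$-orbits. Since $w^{-1}u=n_w^{-1}un_w$, the following $G$-equivariant morphisms are well defined: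
$$\mu:\big((G/T)\times U\big)/W\to H,\ (gT,u)\mapsto gug^{-1};\qquad \mu':\big((G/T)\times U'\big)/W\to\mathfrak h,\ (gT,v)\mapsto\mathrm{Ad}(g)v.$$

*They are dominant.* Over $\overline K$ we have $G=\mathrm{PGL}_m$ with $T$ the diagonal torus. Matrices with distinct eigenvalues are dense in $\mathrm{GL}_m$ and in $\mathfrak{gl}_m$, and they are diagonalizable; so conjugates of $T_H$ are dense in $H$ and conjugates of $\mathfrak t_H$ are dense in $\mathfrak h$. The same holds for conjugates of the dense open $U$ and $U'$, since the morphisms $G\times T_H\to H$ and $G\times\mathfrak t_H\to\mathfrak h$ are dominant and $G\times U$, $G\times U'$ are dense in their sources.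

*They are generically injective.* Call $u\in T_H(\overline K)$ with $T$-component $\mathrm{diag}(t_i)$ generic if the ratios $t_j/t_i$, for ordered pairs $i\ne j$, are different from $1$ and pairwise different. This is a dense open condition. Suppose $g\,\mathrm{diag}(t_i)g^{-1}=\lambda\,\mathrm{diag}(t_i)$. Comparing eigenvalues, $\lambda t_i=t_{\tau(i)}$ for some permutation $\tau$. If $\tau\neq1$, it moves at least two indices $i\neq k$, and $\lambda=t_{\tau(i)}/t_i=t_{\tau(k)}/t_k$ contradicts genericity. So $\tau=1$, $\lambda=1$, and $g$ commutes with a diagonal matrix with distinct entries, hence is diagonal. The centralizer of $u$ in $G$ is thus exactly $T$. Likewise a $v\in\mathfrak t_H$ whose $\mathfrak t$-component is a trace-zero diagonal matrix with distinct entries has centralizer $T$: if $g$ fixes it modulo scalars, then comparison of traces shows that $g$ fixes it exactly, so $g$ is diagonal.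

Now let $gug^{-1}=g'u'g'^{-1}$ with $u,u'$ generic. Then $g'^{-1}g$ conjugates $u$ to $u'$, hence the centralizer $T$ of $u$ to the centralizer $T$ of $u'$. So $g'^{-1}g=n_wt$ with $w\in W$, $t\in T$, whence $gT=g'n_wT$ and $u=(n_wt)^{-1}u'(n_wt)=w^{-1}u'$. That is, $(gT,u)=(g'T,u')\cdot w$. The Lie algebra case is word for word the same.

So $\mu$ and $\mu'$ are birational. The isomorphism $\mathrm{id}\times\varphi$ is $G\times W$-equivariant and induces a $G$-equivariant isomorphism $\bar\varphi$ of the two quotients. Then $\mu'\circ\bar\varphi\circ\mu^{-1}$ is a Cayley map for $H$.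

**Step 2: restrict from the group to the torus.** This step proves ($\Rightarrow$). Let $f$ be a Cayley map for $H$. By Lemma 1 there is an $H$-stable dense open $\Omega\subset H$ on which $f$ is an open immersion. Conjugates of $T_H$ are dense, so $\Omega$ contains some $gtg^{-1}$ with $t\in T_H(\overline K)$; by stability $t\in\Omega$. So $\Omega\cap T_H$ is a dense open subset of $T_H$. For $t$ in it, $t$ is fixed under conjugation by $T_H$, so $f(t)$ lies in $\mathfrak h^{T_H}$. On $\mathfrak{pgl}_m$ the torus acts on the matrix unit $E_{ij}$ by $t_i/t_j$, so the invariants are the diagonal part, and $\mathfrak h^{T_H}=\mathfrak t_H$. Hence $f$ restricts to an injective morphism $\Omega\cap T_H\to\mathfrak t_H$ of irreducible varieties of the same dimension. It is dominant, hence birational. It is equivariant for $N_G(T)$, which acts through $W$ on both sides. $\square$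

From now on the question about $\mathbf{PGU}_m(L/K)$ with $r=0$ is this: is $S^m/S\sim\mathbb G_a^m/\mathbb G_a$, $S_m$-equivariantly over $K$?

## 4. The Cayley transform in each coordinate, and how far it goes

**Rank one.** For $m=2$ we have $T=S^2/S\cong S$ by $[s_1,s_2]\mapsto s_1/s_2$, with $S_2$ acting by inversion, and $V$ is a line with $S_2$ acting by sign. The Cayley transform
$$\kappa:S\dashrightarrow\mathbb A^1,\qquad \kappa(s)=\frac{1}{\sqrt d}\cdot\frac{s-1}{s+1} \tag{2}$$
does the job. Indeed, $\bar s=s^{-1}$ gives $\overline{(s-1)/(s+1)}=-(s-1)/(s+1)$, so $\kappa$ is defined over $K$; it is birational, and $\kappa(s^{-1})=-\kappa(s)$.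

**The trace map does not descend.** For larger $m$ one may first try the Cayley map (1) of the split group on the torus: $t_i\mapsto mt_i/\sum_jt_j-1$. To be defined over $K$ for the outer form, it must send $t^{-1}$ to the negative of the image of $t$. For $m=2$ it does, and it is then (2) up to a constant. For $m=3$ and $t=(1,1,2)$ the image is $(-\tfrac14,-\tfrac14,\tfrac12)$, while for $t^{-1}=(1,1,\tfrac12)$ it is $(\tfrac15,\tfrac15,-\tfrac25)$. So (1) is not compatible with the Galois action.

**The Cayley transform in every coordinate.** The map $\kappa$ is defined over $K$, and using it in each coordinate gives an $S_m$-equivariant birational isomorphism $\kappa^m:S^m\sim\mathbb G_a^m$. The trouble is the passage to quotients. Writing $u=\kappa(s)$, $v=\kappa(s')$, we have $s=(1+u\sqrt d)/(1-u\sqrt d)$, and multiplying $(1+u\sqrt d)(1+v\sqrt d)=(1+duv)+(u+v)\sqrt d$ gives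
$$\kappa(ss')=\frac{u+v}{1+d\,uv}. \tag{3}$$
So the diagonal $S$ acts on coordinates $u_i$ by $u_i\mapsto(u_i+v)/(1+dvu_i)$, while the diagonal $\mathbb G_a$ acts by $u_i\mapsto u_i+v$. The orbits do not correspond.

**What one gets for odd $m$.** Let $m=2n+1\ge3$. One can split the factor $S$ off $S^m$ symmetrically. For $z\in S^m$ put
$$a=\sum_i z_i,\qquad f(z)=\Big(\prod_iz_i\Big)\Big(\frac{a}{\bar a}\Big)^{-n}.$$
On $\overline K$-points $a=(\sum s_i,\sum s_i^{-1})$, which is generically invertible, so $f:S^m\dashrightarrow S$ is a rational map. It is $S_m$-invariant. For $\lambda\in S$ we have $\lambda/\bar\lambda=\lambda^2$, hence $f(\lambda z)=\lambda^{2n+1}\lambda^{-2n}f(z)=\lambda f(z)$. Therefore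
$$S^m\dashrightarrow T\times S,\qquad z\mapsto([z],f(z)),$$
is $S_m$-equivariant (trivial action on $S$) and birational: the inverse is $([z],s)\mapsto s\,f(z)^{-1}z$, which does not change if $z$ is replaced by $\lambda z$ and has $f$-value $s$. Since $S\sim\mathbb A^1\sim\mathbb G_m$ over $K$ by (2), we obtain $S_m$-equivariantly
$$T\times\mathbb G_m\ \sim\ T\times S\ \sim\ S^m\ \sim\ \mathbb G_a^m\ \cong\ V\times\mathbb A^1, \tag{4}$$
where the last isomorphism is $u\mapsto([u],\sum u_i)$, an isomorphism because $m\neq0$ in $K$. By Lemma 2 with $r=1$:

**Lemma 3.** For every odd $m\ge3$, $\mathbf{PGU}_m(L/K)\times\mathbb G_m$ is Cayley. $\square$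

To prove Theorem A one would have to cancel the last factor in (4). No formal argument can do this: for $m=3$ and $L/K=\mathbb C/\mathbb R$, (4) holds, but $T\sim V$ equivariantly would make $\mathbf{PGU}_3$ Cayley by Lemma 2, contrary to the given fact.

## 5. $S$ and $\mathbb G_a$ as subgroups of one $\mathrm{PGL}_2$

Formula (3) shows how to proceed. Neither action is carried to the other, but *both are by Möbius transformations in $u$*. Here is the statement without coordinates.

**The embedding of $S$.** View $L$ as a $2$-dimensional $K$-vector space. The group $R_{L/K}\mathbb G_m/\mathbb G_m$ acts faithfully by multiplication on $\mathbb P(L)\cong\mathbb P^1_K$. The homomorphism $z\mapsto z/\bar z$ gives an isomorphism $R_{L/K}\mathbb G_m/\mathbb G_m\cong S$: on $\overline K$-points it is $(u,v)\mapsto(u/v,v/u)$, which is onto $S(\overline K)$ with kernel the diagonal, and in characteristic $0$ that suffices. So $S\subset\mathrm{PGL}(L)=\mathrm{PGL}_2$. The point $[1]\in\mathbb P(L)(K)$ has trivial stabilizer, since $[z\cdot1]=[1]$ means $z\in\mathbb G_m$; its orbit is one-dimensional, hence open. The orbit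 map is an open embedding
$$S\hookrightarrow\mathbb P^1,\qquad s=z/\bar z\mapsto[z],$$
equivariant for translation by $S$ on the left and $S\subset\mathrm{PGL}_2$ on the right. With $z=x+y\sqrt d$ and $u=y/x$, this is the Cayley transform (2).

**The embedding of $\mathbb G_a$.** Let $\mathbb G_a\subset\mathrm{PGL}_2$ be the upper triangular unipotent matrices. Then $\mathbb G_a=\mathbb A^1\hookrightarrow\mathbb P^1$ is an equivariant open embedding.

Put $X=(\mathbb P^1_K)^m$, with the diagonal action of $\mathrm{PGL}_2$ and the commuting action of $S_m$ by permutations, $(\sigma x)_i=x_{\sigma^{-1}(i)}$. We get $S_m$-equivariant open embeddings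
$$S^m\hookrightarrow X,\qquad\mathbb G_a^m\hookrightarrow X, \tag{5}$$
equivariant for the diagonal $S$, respectively $\mathbb G_a$, acting on $X$ through $\mathrm{PGL}_2$. So $T$ and $V$ are birationally the quotients of *the same* $X$ by two subgroups of $\mathrm{PGL}_2$. Both map to the quotient of $X$ by all of $\mathrm{PGL}_2$.

**That quotient.** Let $X^{\mathrm d}\subset X$ be the open set of $m$-tuples of distinct points, $m\ge3$. For $x\in X^{\mathrm d}$ there is a unique $g\in\mathrm{PGL}_2$ taking $(0,1,\infty)$ to $(x_1,x_2,x_3)$. Hence
$$\mathrm{PGL}_2\times M_{0,m}\ \cong\ X^{\mathrm d},\qquad(g,y)\mapsto g\cdot(0,1,\infty,y_4,\dots,y_m), \tag{6}$$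
where $M_{0,m}$ is the variety of tuples $y=(y_4,\dots,y_m)$ of distinct points of $\mathbb P^1\setminus\{0,1,\infty\}$. The projection $\pi:X^{\mathrm d}\to M_{0,m}$ is a $\mathrm{PGL}_2$-torsor. The actions of $\mathrm{PGL}_2$ and $S_m$ commute, so $S_m$ acts on $M_{0,m}=X^{\mathrm d}/\mathrm{PGL}_2$ and $\pi$ is equivariant.

If in (6) the group $S_m$ acted only through the factor $M_{0,m}$, we would get $T\sim(S\backslash\mathrm{PGL}_2)\times M_{0,m}$ and $V\sim(\mathbb G_a\backslash\mathrm{PGL}_2)\times M_{0,m}$ with trivial action on the surfaces, and all that would remain is to compare two surfaces without group action. But (6) singles out $x_1,x_2,x_3$, and the section $y\mapsto(0,1,\infty,y)$ of $\pi$ is not $S_m$-equivariant. We need another section that is.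

**Three and four points.** For $m=3$, $M_{0,3}$ is a point and $X^{\mathrm d}=\mathrm{PGL}_2$. Let $h_\sigma\in\mathrm{PGL}_2(K)$ be the element with $\sigma\cdot(0,1,\infty)=h_\sigma^{-1}(0,1,\infty)$. Then $\sigma$ acts by $g\mapsto gh_\sigma^{-1}$. There is no equivariant section: a point of $X^{\mathrm d}$ has three distinct coordinates and is not fixed by $S_3$. For $m=4$, $S_4$ does not act faithfully on $M_{0,4}$: the coordinate on $M_{0,4}$ is a cross-ratio, and it is unchanged by the double transpositions, so these act trivially, although they act without fixed points on $X^{\mathrm d}$. Again no equivariant section exists. From five points on, this obstruction disappears.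

## 6. An equivariant splitting of $(\mathbb P^1)^m$ for odd $m\ge5$

**Proposition 4.** Let $m\ge5$ be odd. There are an irreducible $K$-variety $M$ with $S_m$-action and a $(\mathrm{PGL}_2\times S_m)$-equivariant $K$-birational isomorphism
$$\mathrm{PGL}_2\times M\dashrightarrow X,$$
where $\mathrm{PGL}_2$ acts by left translation on the first factor only and $S_m$ acts on $M$ only.

*Proof.*

**Step 1: make $S_m$ act freely on the base.** This turns the search for an equivariant section into a question over a field. Let $\mathrm{cr}$ be the cross-ratio of four distinct points. Let $X_0\subset X^{\mathrm d}$ be the set of $x$ such that for each $\sigma\ne1$ in $S_m$ there are distinct indices $a,b,c,e$ with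
$$\mathrm{cr}(x_a,x_b,x_c,x_e)\neq\mathrm{cr}(x_{\sigma(a)},x_{\sigma(b)},x_{\sigma(c)},x_{\sigma(e)}). \tag{7}$$

It is open, being a finite intersection over $\sigma$ of finite unions of open sets. It is $\mathrm{PGL}_2$-stable because cross-ratios are invariant. It is $S_m$-stable: condition (7) for $\tau x$, $\sigma$ and $(a,b,c,e)$ is condition (7) for $x$, $\tau^{-1}\sigma\tau$ and $(\tau^{-1}a,\dots,\tau^{-1}e)$.

It is nonempty. Since $X$ is irreducible, it is enough to find, for each single $\sigma\ne1$, indices for which the two sides of (7) are different rational functions on $X$. Pick $j$ with $k:=\sigma(j)\ne j$. Since $m\ge5$, there is a $4$-element set $Q=\{a,b,c,e\}$ with $j\in Q$ and $k\notin Q$. Then the left side of (7) does not involve $x_k$. But $k\in\sigma(Q)$, and the cross-ratio is a non-constant (Möbius) function of each of its arguments when the other three are fixed and distinct. So the right side does depend on $x_k$.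

Now let $M:=\pi(X_0)$. It is open in $M_{0,m}$, since $\pi$ is open, and it is $S_m$-stable and irreducible; and $X_0=\pi^{-1}(M)\to M$ is a $\mathrm{PGL}_2$-torsor, since $X_0$ is $\mathrm{PGL}_2$-stable. The group $S_m$ acts freely on $M$: if $\sigma\pi(x)=\pi(x)$ with $x\in X_0(\overline K)$, then $\sigma x=gx$ for some $g\in\mathrm{PGL}_2(\overline K)$, that is, $gx_i=x_{\sigma^{-1}(i)}$ for all $i$. By invariance of cross-ratios, (7) fails for $\sigma^{-1}$ at $x$ for every choice of indices, so $\sigma=1$.

**Step 2: descend the torsor to the invariant field.** The aim is a torsor $P$ over a field $k$ whose $k$-points are the equivariant rational sections. Let $F=K(M)$ and $k=F^{S_m}$. By Step 1, $S_m$ acts faithfully on $F$, so $F/k$ is Galois with group $S_m$. Let $P_F$ be the generic fiber of $X_0\to M$. It is a torsor under $\mathrm{PGL}_{2,F}$, and $S_m$ acts on it semilinearly with $\sigma(gp)=\sigma(g)\sigma(p)$, because the actions on $X_0$ commute. By Galois descent for affine varieties, $P_F$ with its action comes from an affine $k$-variety $P$ with an action of $\mathrm{PGL}_{2,k}$, and $P$ is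 a $\mathrm{PGL}_2$-torsor over $k$, because this can be checked over $F$. The $k$-points of $P$ are the $S_m$-invariant $F$-points of $P_F$. An $F$-point of $P_F$ is a rational section $s:M\dashrightarrow X_0$ of $\pi$, and $\sigma$ sends it to $y\mapsto\sigma\,s(\sigma^{-1}y)$. So a $k$-point of $P$ is the same as an $S_m$-equivariant rational section.

**Step 3: replace the torsor by a conic.** We want to recognize a $k$-point of $P$ through points on a curve. Let $\mathrm{PGL}_2$ act diagonally on $P\times\mathbb P^1$ and let $C=(P\times\mathbb P^1)/\mathrm{PGL}_2$, with classes $[p,z]=[gp,gz]$. After a base change that gives $P$ a point $p$, the map $\iota_p:z\mapsto[p,z]$ is an isomorphism $\mathbb P^1\to C$. (Over $F$ the section $y\mapsto(0,1,\infty,y)$ gives such a point, and the quotient $C$ exists over $k$ by Galois descent from $F$.) So $C$ is a form of $\mathbb P^1_k$, a smooth projective curve of genus $0$. Since $\iota_{gp}=\iota_p\circ g^{-1}$ and $\mathrm{Aut}(\mathbb P^1)=\mathrm{PGL}_2$, the map $p\mapsto\iota_p$ is an isomorphism from $P$ to the torsor of isomorphisms $\mathbb P^1\to C$. Hence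 $P$ has a $k$-point as soon as $C\cong\mathbb P^1_k$, and this holds as soon as $C(k)\ne\emptyset$.

**Step 4: use the $m$ tautological points.** Here oddness enters. The coordinate $x_i:X_0\to\mathbb P^1$ is $\mathrm{PGL}_2$-equivariant, so $x\mapsto(x,x_i)$ induces, modulo $\mathrm{PGL}_2$, a section
$$s_i:\ \pi(x)\mapsto[x,x_i]$$
of $(X_0\times\mathbb P^1)/\mathrm{PGL}_2\to M$, that is, a point $s_i\in C(F)$. (Under the identification $C_F\cong\mathbb P^1_F$ given by the section in Step 3, these are the points $0,1,\infty,y_4,\dots,y_m$.) They are distinct: $[x,x_i]=[x,x_j]$ forces $x_i=x_j$, as $\mathrm{PGL}_2$ acts freely on $X_0$. They are permuted by $S_m=\mathrm{Gal}(F/k)$: for $y=\pi(x)$,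
$$(\sigma s_i)(y)=\sigma\big(s_i(\sigma^{-1}y)\big)=\sigma\,[\sigma^{-1}x,\,(\sigma^{-1}x)_i]=[x,\,x_{\sigma(i)}]=s_{\sigma(i)}(y).$$
So $D=s_1+\dots+s_m$ is a Galois-invariant divisor on $C_F$, hence a divisor on $C$ over $k$, of degree $m=2n+1$. The canonical divisor $K_C$ is defined over $k$ and has degree $-2$. So $E=D+nK_C$ is a divisor over $k$ of degree $1$. By Riemann–Roch in genus $0$, $\ell(E)=2>0$, so $E$ is linearly equivalent over $k$ to an effective divisor of degree $1$. This is a $k$-rational point of $C$. By Step 3, $P$ has a $k$-point.

**Step 5: read off the splitting.** By Step 2 there is an $S_m$-equivariant rational section $s:M\dashrightarrow X_0$. The map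
$$\mathrm{PGL}_2\times M\dashrightarrow X,\qquad(g,y)\mapsto g\,s(y),$$
is birational because $X_0\to M$ is a $\mathrm{PGL}_2$-torsor and $X_0$ is dense open in $X$. It is $\mathrm{PGL}_2$-equivariant by construction, and $\sigma(g\,s(y))=g\,\sigma s(y)=g\,s(\sigma y)$. $\square$

## 7. Comparing the two quotients: proof of Theorem A

Let $m\ge5$ be odd, and let $R$ be $S$ or $\mathbb G_a$, embedded in $\mathrm{PGL}_2$ as in Section 5.

**Step 1: pass to the quotient by $R$.** By (5) and Proposition 4 there is an $(R\times S_m)$-equivariant birational isomorphism $R^m\dashrightarrow\mathrm{PGL}_2\times M$. By Lemma 1 it restricts to an isomorphism $O\to O'$ of $(R\times S_m)$-stable dense open subsets. The maps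
$$R^m\to R^m/R,\qquad\mathrm{PGL}_2\times M\to(R\backslash\mathrm{PGL}_2)\times M$$
are $R$-torsors. By the facts on torsors in Section 2, the images of $O$ and $O'$ are open and $O$, $O'$ are torsors over them. The composite of $O\to O'$ with the projection of $O'$ is $R$-invariant, so it factors through the image of $O$; the same holds for the inverse. The resulting morphisms are mutually inverse and $S_m$-equivariant. Thus, $S_m$-equivariantly over $K$ and with trivial action on the first factors,
$$T=S^m/S\ \sim\ (S\backslash\mathrm{PGL}_2)\times M,\qquad V=\mathbb G_a^m/\mathbb G_a\ \sim\ (\mathbb G_a\backslash\mathrm{PGL}_2)\times M. \tag{8}$$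

**Step 2: show that both surfaces are rational over $K$.** By inversion $R\backslash\mathrm{PGL}_2\cong\mathrm{PGL}_2/R$. We realize this as an orbit of $\mathrm{PGL}_2$ acting by conjugation on trace-zero matrices $\begin{pmatrix}a&b\\c&-a\end{pmatrix}$, whose determinant is $-(a^2+bc)$. In characteristic $0$ the quotient by a stabilizer is isomorphic to the orbit.

For $R=S$, take the operator of multiplication by $\sqrt d$ on $L$; it has trace $0$ and determinant $-d$. The operators that commute with it over $\overline K$ are the elements of $L\otimes\overline K$, so its stabilizer is $R_{L/K}\mathbb G_m/\mathbb G_m=S$. Over $\overline K$, all trace-zero matrices of determinant $-d\neq0$ have the same two distinct eigenvalues and are conjugate. So $\mathrm{PGL}_2/S\cong\{a^2+bc=d\}$.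

For $R=\mathbb G_a$, take $e=\begin{pmatrix}0&1\\0&0\end{pmatrix}$. The matrices commuting with $e$ are $\alpha+\beta e$; the invertible ones modulo scalars form $\mathbb G_a$. The orbit consists of all nonzero nilpotent matrices. So $\mathrm{PGL}_2/\mathbb G_a\cong\{a^2+bc=0\}\setminus\{0\}$.

In both cases $(a,b)$ is a birational isomorphism to $\mathbb A^2$, since $c=(d-a^2)/b$, respectively $c=-a^2/b$.

**Step 3: conclude.** From (8), $T\sim\mathbb A^2\times M\sim V\cong\mathfrak t$, $S_m$-equivariantly over $K$. By Lemma 2 with $r=0$, $\mathbf{PGU}_m(L/K)$ is Cayley. For $L/K=\mathbb C/\mathbb R$ and $m=2n+1$ with $n\ge2$ this says that $\mathbf{PGU}_{2n+1}$ is Cayley. This proves Theorem A. $\blacksquare$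

**Remark (three points again).** For $m=3$, Step 1 applied to $X^{\mathrm d}=\mathrm{PGL}_2$ with $\sigma:g\mapsto gh_\sigma^{-1}$ (Section 5) gives $T\sim\{a^2+bc=d\}$ and $V\sim\{a^2+bc=0\}\setminus\{0\}$, where now $\sigma$ acts on both surfaces by conjugation by $h_\sigma$ (use $g\mapsto g^{-1}Ag$ with $A$ the chosen matrix). Now $S_3$ acts on the two surfaces, and Step 2 no longer compares them equivariantly: $(a,b)$ is not adapted to this action. For $\mathbb C/\mathbb R$, the given fact on $\mathbf{PGU}_3$ together with Lemma 2 says that they are not $S_3$-equivariantly birational over $\mathbb R$.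

## 8. From $\mathbf{PGU}_m(L/K)$ to all outer forms: Theorem B(2) and B(4)

**Lemma 5.** Let $G$ be an adjoint semisimple $K$-group, $c\in Z^1(K,G)$ and $r\ge0$. Then $G\times\mathbb G_m^r$ is Cayley if and only if ${}_cG\times\mathbb G_m^r$ is.

*Proof.* Let $f:G\times\mathbb G_m^r\dashrightarrow\mathrm{Lie}(G)\times\mathbb A^r$ be a Cayley map. Over $\overline K$, $f$ commutes with the action of $G(\overline K)$ (by conjugation, respectively $\mathrm{Ad}$, on the first factors) and with Galois. The twisted Galois actions on ${}_cG\times\mathbb G_m^r$ and on its Lie algebra are the old ones followed by the action of $c_\gamma\in G(\overline K)$. So $f$ commutes with them as well and descends to a $K$-birational isomorphism ${}_cG\times\mathbb G_m^r\dashrightarrow\mathrm{Lie}({}_cG)\times\mathbb A^r$. It is equivariant, since over $\overline K$ the groups, actions and map are the old ones. Conversely, $G$ is the inner twist of ${}_cG$ by the cocycle $c_\gamma^{-1}$, so the same argument applies in the other direction. $\square$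

Let $m\ge3$, let $G'$ be an outer form of $\mathrm{PGL}_m$ with quadratic extension $L$, and put $G=\mathbf{PGU}_m(L/K)$. Then $G'$ is the twist of $G$ by a cocycle $b$ in $\mathrm{Aut}(G)$. Its image in $\mathrm{Hom}(\mathrm{Gal}_K,\mathbb Z/2)$ is the difference of the invariants of $G'$ and $G$, hence trivial, as both have invariant $L$. In $H^1(K,\mathbb Z/2)=\mathrm{Hom}(\mathrm{Gal}_K,\mathbb Z/2)$ there are no coboundaries, so $b$ itself takes values in the group of inner automorphisms, which is $G$. Thus $G'$ is an inner twist of $G$, and by Lemma 5: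

> in parts (2), (3), (4) of Theorem B we may assume $G=\mathbf{PGU}_m(L/K)$.

Part (2) is now Theorem A, and part (4) is Lemma 3 for $m=3$. $\blacksquare$

## 9. Even $m\ge4$: a class in $H^2$ that vanishes on cyclic subgroups

We prove Theorem B(3). For a finite group $\Gamma$, a *$\Gamma$-lattice* is a free abelian group of finite rank with $\Gamma$-action, and a *permutation lattice* is one with a basis permuted by $\Gamma$, that is, a sum $\bigoplus_j\mathbb Z[\Gamma/\Gamma_j]$. A variety $Y$ over $F$ is *stably rational* if $Y\times\mathbb A^r$ is birational to an affine space over $F$ for some $r$. We use one theorem of Voskresenskiĭ (V. E. Voskresenskiĭ, *Algebraic Groups and Their Birational Invariants*, §4.7; also Colliot-Thélène–Sansuc, *La R-équivalence sur les tores*, 1977): if a torus over $F$, split by a Galois extension with group $\Gamma$ and with character lattice $\Lambda$, is stably rational, then there is an exact sequence of $\Gamma$-lattices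
$$0\to\Lambda\to P\to Q\to0\qquad\text{with } P,Q\text{ permutation lattices}. \tag{9}$$
Example: for $\Gamma=\mathrm{Gal}(L/K)=\{1,\gamma\}$ the torus $S$ has character lattice $\mathbb Z$ with $\gamma=-1$, and the sequence is $0\to\mathbb Z_-\to\mathbb Z[\Gamma]\to\mathbb Z\to0$, with $1\mapsto1-\gamma$ and the sum of coefficients.

Let $m=2k\ge4$, $G=\mathbf{PGU}_m(L/K)$, and suppose that $G\times\mathbb G_m^r$ is Cayley for some $r$.

**Step 1: turn the Cayley map into stable rationality of a torus.** By Lemma 2, $T\times\mathbb G_m^r\sim V\times\mathbb A^r$, $S_m$-equivariantly over $K$. The plan is to twist this by a homomorphism to $S_m$. Let $F=K(t)$ and let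
$$\rho:\mathrm{Gal}_F\to S_m$$
be the homomorphism attached to the étale algebra $F(\sqrt t)\times F(\sqrt{dt})^{k-1}$, with the two embeddings of $F(\sqrt t)$ numbered $1,2$ and those of the other factors numbered $\{3,4\},\dots,\{2k-1,2k\}$. The birational isomorphism, base-changed to $F$, commutes with Galois and with $S_m$. So it commutes with the Galois actions twisted by $\rho$, and gives ${}_\rho T\times\mathbb G_m^r\sim{}_\rho V\times\mathbb A^r$ over $F$. Here ${}_\rho V$ is an affine space, since $S_m$ acts linearly on $V$ and $H^1(F,\mathrm{GL}_{m-1})$ is trivial (Hilbert 90). As $\mathbb G_m^r\sim\mathbb A^r$, the $F$-torus ${}_\rho T$ is stably rational.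

**Step 2: compute the character lattice.** None of $t,d,dt$ is a square in $K(t)$, so $F(\sqrt t,\sqrt d)/F$ has group $\Gamma=\{1,\alpha,\beta,\alpha\beta\}\cong(\mathbb Z/2)^2$, where $\alpha$ negates $\sqrt t$ and fixes $\sqrt{dt}$, and $\beta$ fixes $\sqrt t$ and negates $\sqrt{dt}$. Let $\varepsilon:\Gamma\to\{\pm1\}$ be the action on $\sqrt d=\sqrt{dt}/\sqrt t$. Then $\varepsilon(\alpha)=\varepsilon(\beta)=-1$ and $\varepsilon(\alpha\beta)=1$. On indices, $\alpha$ acts as $(1\,2)$ and $\beta$ as $(3\,4)\cdots(2k{-}1\ 2k)$. The characters of $S$ form $\mathbb Z$ with action $\varepsilon$, and those of $S^m/S$ are the characters of $S^m$ trivial on the diagonal. Hence ${}_\rho T$ is split by $F(\sqrt t,\sqrt d)$ and its character lattice is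
$$\Lambda=\ker\big(\mathbb Z[m]_\varepsilon\xrightarrow{\ \mathrm{sum}\ }\mathbb Z_\varepsilon\big),$$
where $\mathbb Z[m]$ is the permutation lattice with basis $e_1,\dots,e_m$ and the subscript $\varepsilon$ means tensoring with $\varepsilon$. For instance $\alpha e_1=-e_2$ and $\beta e_1=-e_1$ in $\mathbb Z[m]_\varepsilon$.

**Step 3: what stable rationality forbids.** We claim: *a class $\delta\in H^2(\Gamma,\Lambda)$ whose restriction to every cyclic subgroup vanishes is $0$.* Take (9). By Shapiro's lemma $H^1(\Gamma,Q)$ is a sum of groups $\mathrm{Hom}(\Gamma_j,\mathbb Z)=0$, so $H^2(\Gamma,\Lambda)\hookrightarrow H^2(\Gamma,P)$. Write $P=\bigoplus_j\mathbb Z[\Gamma/\Gamma_j]$. Shapiro's lemma gives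
$$H^2(\Gamma,P)=\bigoplus_jH^2(\Gamma_j,\mathbb Z)=\bigoplus_j\mathrm{Hom}(\Gamma_j,\mathbb Q/\mathbb Z),$$
where the $j$-th component $\chi_j$ of a class is obtained by restricting to $\Gamma_j$ and projecting $\mathbb Z[\Gamma/\Gamma_j]\to\mathbb Z$ to the coefficient of the trivial coset. For cyclic $C\subset\Gamma_j$, restricting further to $C$ gives $\chi_j|_C$. If the class vanishes on all cyclic subgroups, then $\chi_j|_C=0$ for all cyclic $C\subset\Gamma_j$, so $\chi_j=0$ for all $j$.

**Step 4: a candidate class.** For $\Delta\subset\Gamma$, consider $1$-cocycles $c:\Delta\to\mathbb Z_\varepsilon$, that is, $c(\gamma\gamma')=c(\gamma)+\varepsilon(\gamma)c(\gamma')$. Let $\theta$ be the function equal to $0$ where $\varepsilon=1$ and to $1$ where $\varepsilon=-1$; checking the four sign combinations shows it is a cocycle (for two signs $-1$ the relation is $0=1-1$). Conversely, a cocycle $c$ restricted to $\ker\varepsilon|_\Delta$ is a homomorphism from a finite group to $\mathbb Z$, hence $0$; so $c(\gamma\gamma')=c(\gamma)$ for $\gamma'\in\ker\varepsilon|_\Delta$, and $c$ is constant on $\{\varepsilon=-1\}$.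 Thus
$$\text{every cocycle } \Delta\to\mathbb Z_\varepsilon\text{ is } q\theta\text{ for an integer } q. \tag{10}$$
The coboundaries are $\gamma\mapsto(\varepsilon(\gamma)-1)q$, that is, the multiples of $2\theta$. So for $\varepsilon|_\Delta\ne1$ we have $H^1(\Delta,\mathbb Z_\varepsilon)=\mathbb Z/2$, generated by the class $\theta_\Delta$ of $\theta$, and for $\varepsilon|_\Delta=1$ the group is $0$. The classes $\theta_\Delta$ are compatible with restriction. Let $\delta\in H^2(\Gamma,\Lambda)$ be the image of $\theta_\Gamma$ under the connecting map of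
$$0\to\Lambda\to\mathbb Z[m]_\varepsilon\xrightarrow{\mathrm{sum}}\mathbb Z_\varepsilon\to0. \tag{11}$$

**Step 5: $\delta\ne0$.** We must show that $\theta_\Gamma$ is not in the image of $H^1(\Gamma,\mathbb Z[m]_\varepsilon)$. The $\Gamma$-orbits on indices are $\{1,2\},\{3,4\},\dots,\{2k-1,2k\}$, so a cocycle $c$ with values in $\mathbb Z[m]_\varepsilon$ is a sum of cocycles $c_j$ with values in $\mathbb Z e_{2j-1}\oplus\mathbb Ze_{2j}$. By (10), $\mathrm{sum}\circ c_j=q_j\theta$, and $q_j$ is the value of $\mathrm{sum}\circ c_j$ at $\alpha$ and also at $\beta$. For $j=1$ write $c_1(\alpha)=xe_1+ye_2$. From $\alpha^2=1$,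
$$0=c_1(\alpha)+\alpha c_1(\alpha)=xe_1+ye_2-xe_2-ye_1,$$
so $x=y$ and $q_1=2x$ is even. For $j\ge2$ the element $\beta$ swaps $e_{2j-1},e_{2j}$ up to the sign $-1$, and the same computation with $c_j(\beta)$ shows that $q_j$ is even. Hence $\mathrm{sum}\circ c$ is an even multiple of $\theta$, that is, a coboundary. So $H^1(\Gamma,\mathbb Z[m]_\varepsilon)\to H^1(\Gamma,\mathbb Z_\varepsilon)$ is zero. Since $\theta_\Gamma\ne0$, exactness gives $\delta\ne0$.

(In the language of Shapiro's lemma, this map is a sum of corestrictions from the stabilizers $\langle\beta\rangle$ and $\langle\alpha\rangle$, of index $2$, and $\mathrm{cor}\,\mathrm{res}\,\theta_\Gamma=2\theta_\Gamma=0$.)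

**Step 6: $\delta$ vanishes on cyclic subgroups.** For the trivial subgroup there is nothing to show. If $C=\langle\alpha\rangle$, the index $3$ is fixed by $C$ (it exists because $m\ge4$), so $1\mapsto e_3$ is a $C$-equivariant section $\mathbb Z_\varepsilon\to\mathbb Z[m]_\varepsilon$ of the sum; the connecting map of (11) over $C$ is zero and $\delta|_C=0$. If $C=\langle\beta\rangle$, use $e_1$ in the same way. If $C=\langle\alpha\beta\rangle$, then $\varepsilon|_C=1$ and $\theta_C\in H^1(C,\mathbb Z)=0$, so $\delta|_C=0$.

Steps 5 and 6 contradict Step 3. So $G\times\mathbb G_m^r$ is not Cayley for any $r\ge0$, which proves Theorem B(3). $\blacksquare$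

**Remark (the case $m=2$).** Here $G$ is Cayley, and the argument must fail. It does so in Step 6: there is no index $3$, and the computation of Step 5 with $c(\alpha)=x(e_1+e_2)$ shows that $\delta|_{\langle\alpha\rangle}\neq0$.

**Remark (the conic for even $m$).** In Section 6, Steps 1 to 3 and 5, and in Section 7, only $m\ge5$ was used; oddness entered only in Step 4 of Section 6. So if $m\ge6$ is even and $K$ has a quadratic extension $L$, the conic $C$ of Section 6 has no $k$-point: otherwise the same proof would make $\mathbf{PGU}_m(L/K)$ Cayley, against Theorem B(3).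

## 10. The real groups $\mathbf{PGU}(p,q)$: proof of Corollary C

The group $\mathbf{PGU}(p,q)$ is the quotient by $S$ of the unitary group of a Hermitian form of signature $(p,q)$ on $\mathbb C^m$, $m=p+q$. Over $\mathbb C$ it is $\mathrm{PGL}_m$, with complex conjugation acting by $g\mapsto I_{p,q}({}^t\bar g)^{-1}I_{p,q}^{-1}$, where $I_{p,q}=\mathrm{diag}(1,\dots,1,-1,\dots,-1)$.

If $m=2$, it is an inner form of $\mathrm{PGL}_2$, so it is Cayley by Theorem B(1). If $m\ge3$, it is an outer form, since inverse transpose is not inner, and by Section 8 it is an inner twist of the compact group $\mathbf{PGU}_m$, as both have $L=\mathbb C$. For $m\ge5$ odd it is Cayley by Theorem B(2). For $m\ge4$ even it is not stably Cayley, hence not Cayley, by Theorem B(3). For $m=3$ it is stably Cayley by Theorem B(4), and one factor $\mathbb G_m$ suffices. It is not Cayley, because $\mathbf{PGU}_3$ is not Cayley by the given fact, and by Lemma 5 with $r=0$ this property does not change under inner twisting. $\blacksquare$
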